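# Hybrid Grothendieck polynomials of staircases with a conjugated inner shape

## 1. Set-valued reverse plane partitions and the polynomials $G_{\lambda/\mu}$

We draw partitions in English notation: box $(i,j)$ is in row $i$ (counted from the top) and column $j$ (counted from the left), and $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ has boxes $(i,j)$ with $1\le j\le\lambda_i$. The conjugate $\lambda'$ is the reflection in the main diagonal, so $\lambda'_j$ is the height of column $j$. For $\mu\subseteq\lambda$ the skew shape $\lambda/\mu$ is the set of boxes of $\lambda$ not in $\mu$, and $|\lambda/\mu|$ is the number of its boxes. For instance, $(3,2)'=(2,2,1)$, and $(3,2)/(1)$ has boxes $(1,2),(1,3),(2,1),(2,2)$.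

**Definition (corner).** A corner of $\mu$ is a box of $\mu$ with no box of $\mu$ to its right or below it. Write $\mathrm{cor}(\mu)$ for the number of corners. Example: $(3,3,1)$ has the corners $(2,3)$ and $(3,1)$. Row $i$ contains a corner exactly when $\mu_i>\mu_{i+1}$, and then the corner is the last box of the row and the bottom box of its column. Deleting any subset of the corners leaves a partition.

**Definition (staircase).** $\delta_n=(n,n-1,\dots,1)$. Example: $\delta_3=(3,2,1)$. We have $\delta_n'=\delta_n$. Column $j\le n$ of $\delta_n$ has height $n+1-j$, and the corners of $\delta_n$ are the $n$ antidiagonal boxes $(n+1-j,j)$.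

**Definition (SVRPP).** A set-valued reverse plane partition of shape $\lambda/\mu$ is a filling $T$ assigning to each box a nonempty finite set of positive integers, such that $\max A\le\min B$ whenever box $B$ lies immediately to the right of box $A$, and also whenever $B$ lies immediately below $A$. (We use the same letter for a box and for its set.)

**Definition (statistics).** For an SVRPP $T$:

- $\mathrm{ircont}(T)=(c_1,c_2,\dots)$, where $c_i$ is the number of columns of $T$ containing $i$ in at least one box;
- $|\mathrm{ceq}(T)|$ is the number of vertically adjacent pairs, $A$ directly above $B$, with $\max A=\min B$;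
- $|\mathrm{ex}(T)|=\sum_A(|A|-1)$, summed over all boxes.

Example. On $\delta_2$ put $\{1\}$ in $(1,1)$, $\{1,3\}$ in $(1,2)$, $\{1,2\}$ in $(2,1)$. The inequalities hold, since $1\le 1$ in both directions. The integer $1$ lies in both columns, $2$ in column 1 only, and $3$ in column 2 only, so $\mathrm{ircont}=(2,1,1,0,\dots)$. The one vertical pair has $\max\{1\}=\min\{1,2\}$, so $|\mathrm{ceq}|=1$. Finally $|\mathrm{ex}|=0+1+1=2$.

**Definition (hybrid Grothendieck polynomial).** With indeterminates $\alpha,\beta$ (this is the case $t_i=\alpha$, $w_i=\beta$ of a more general definition),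
$$G_{\lambda/\mu}(\mathbf x;\alpha;\beta)=\sum_{T\in\mathrm{SVRPP}(\lambda/\mu)}\mathbf x^{\mathrm{ircont}(T)}\alpha^{|\mathrm{ceq}(T)|}\beta^{|\mathrm{ex}(T)|}.$$

The filling above contributes $x_1^2x_2x_3\,\alpha\beta^2$. The empty shape gives $G_{\lambda/\lambda}=1$. A monomial in $\mathbf x$ determines which integers occur in $T$, so each coefficient is a finite sum. Setting $x_i=0$ for $i>m$ leaves exactly the fillings with entries in $\{1,\dots,m\}$; we write the result as $G_{\lambda/\mu}(x_1,\dots,x_m)$.

Examples in two variables. For one box, $G_{(1)}(x_1,x_2)=x_1+x_2+\beta x_1x_2$. For two boxes in a row the fillings are $(\{1\},\{1\})$, $(\{1\},\{2\})$, $(\{2\},\{2\})$, $(\{1\},\{1,2\})$, $(\{1,2\},\{2\})$, so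
$$G_{(2)}(x_1,x_2)=x_1^2+x_1x_2+x_2^2+\beta(x_1^2x_2+x_1x_2^2).$$
For two boxes in a column the same five fillings, written top to bottom, have weights $\alpha x_1,\ x_1x_2,\ \alpha x_2,\ \alpha\beta x_1x_2,\ \alpha\beta x_1x_2$, so
$$G_{(1,1)}(x_1,x_2)=\alpha(x_1+x_2)+(1+2\alpha\beta)x_1x_2 .$$

**Known fact (symmetry).** $G_{\lambda/\mu}(\mathbf x;\alpha;\beta)$ is symmetric in $\mathbf x=(x_1,x_2,\dots)$.

The three examples are visibly symmetric. This fact is the only outside input of the whole proof. It is also known that $G_{\lambda/\mu}(\mathbf x;0;-1)$ is the stable Grothendieck polynomial and $G_{\lambda/\mu}(\mathbf x;1;0)$ the dual stable Grothendieck polynomial.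

## 2. Conjugating $\rho$ inside a staircase

Remove $\rho$ from a staircase, or remove $\rho'$ instead. The two skew shapes are reflections of each other. The statistics, however, treat columns and rows very differently: columns are counted, and equalities are recorded only vertically. Does $G$ see the difference?

For skew Schur functions it does not. The Stembridge equality says $s_{\delta_n/\rho}(\mathbf x)=s_{\delta_n/\rho'}(\mathbf x)$ for all $\rho\subseteq\delta_n$. Abney-McPeek, An and Ng proved the analogues for $(\alpha,\beta)=(0,-1)$ and $(\alpha,\beta)=(1,0)$. The question for general $\alpha,\beta$ is a conjecture in Peter L. Guo, Mingyang Kang, Jiaji Liu, "Hybrid Grothendieck polynomials", arXiv:2505.19072 (2025). The left-hand side is printed there as $G_{\delta_n/\rho'}$, which would make the identity trivial; the surrounding text makes clear that $G_{\delta_n/\rho}$ is meant. The conjecture is true.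

**Theorem A.** $G_{\delta_n/\rho}(\mathbf x;\alpha;\beta)=G_{\delta_n/\rho'}(\mathbf x;\alpha;\beta)$ for all $n\ge1$ and all $\rho\subseteq\delta_n$.

There is also a converse.

**Theorem D.** Let $\alpha,\beta$ be any elements of any nonzero commutative ring. If $\lambda$ is a nonempty partition with $G_{\lambda/\rho}(\mathbf x;\alpha;\beta)=G_{\lambda/\rho'}(\mathbf x;\alpha;\beta)$ for all $\rho\subseteq\lambda$ (where $G_{\lambda/\kappa}:=0$ if $\kappa\not\subseteq\lambda$), then $\lambda=\delta_n$ for some $n$. So staircases are exactly the shapes with this property, for every choice of parameters.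

Theorems B and C will be stated once their vocabulary is available.

## 3. Staircases with $n\le 3$, a single variable, and a square

**Small $n$.** For $n=1$ every $\rho$ is self-conjugate. For $n=2$ the only pair with $\rho\ne\rho'$ is $(2),(1,1)$, and both skew shapes are a single box. For $n=3$ there are four such pairs:

- $(2)$ and $(1,1)$: each skew shape is a translate of $\delta_2$ together with one box that shares no row or column with it;
- $(3)$ and $(1,1,1)$: each is a translate of $\delta_2$;
- $(3,1)$ and $(2,1,1)$: each is two boxes sharing no row or column;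
- $(3,2)$ and $(2,2,1)$: each is one box.

Translation does not change $G$, and for two pieces sharing no row or column $G$ is the product, because no adjacency or column count involves both pieces. So Theorem A holds for $n\le3$. This explanation ends at $n=4$: the shapes $\delta_4/(2)$ and $\delta_4/(1,1)$ are connected, with row lengths $2,3,2,1$ and $3,2,2,1$, so they are not translates of each other.

**One variable, any $n$.** The only filling with entries in $\{1\}$ puts $\{1\}$ everywhere. A column with $d\ge1$ boxes contributes $x_1\alpha^{d-1}$. Hence $G_{\delta_n/\rho}(x_1)=x_1^{c}\alpha^{|\delta_n/\rho|-c}$, where $c$ is the number of nonempty columns of $\delta_n/\rho$. Column $j$ is nonempty exactly when its bottom box $(n+1-j,j)$ is not in $\rho$. So $c$ counts antidiagonal boxes outside $\rho$, and this number is the same for $\rho'$. Theorem A holds in one variable, and we have seen the only special property of staircases that we shall need: *the number of nonempty columns of $\delta_n/\rho$ equals the number of nonempty rows.*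

**A square.** For $\lambda=(2,2)$, $\rho=(2)$, one variable gives $G_{(2,2)/(2)}(x_1)=x_1^2$ but $G_{(2,2)/(1,1)}(x_1)=\alpha x_1$. Self-conjugacy of the outer shape is not enough.

## 4. Switching variables from column counting to row counting

The right-hand side of Theorem A can be read on the same shape as the left: transpose every filling of $\delta_n/\rho'$. The SVRPP conditions are invariant under transposition, so $G_{\delta_n/\rho'}$ is the sum over fillings of $\delta_n/\rho$ in which we count *rows* containing $i$ and record *horizontal* equalities. This suggests converting one variable at a time.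

**Definition ($G^S$).** For $S\subseteq\{1,2,\dots\}$ put
$$G^S_{\lambda/\mu}(\mathbf x)=\sum_{T\in\mathrm{SVRPP}(\lambda/\mu)}\beta^{|\mathrm{ex}(T)|}\prod_{i\in S}x_i^{\mathrm{col}_i(T)}\alpha^{v_i(T)}\prod_{i\notin S}x_i^{\mathrm{row}_i(T)}\alpha^{h_i(T)},$$
where $\mathrm{col}_i$ (resp. $\mathrm{row}_i$) is the number of columns (resp. rows) containing $i$, and $v_i$ (resp. $h_i$) is the number of vertically (resp. horizontally) adjacent pairs $A,B$, with $A$ above (resp. left of) $B$, such that $\max A=\min B=i$.

Since $|\mathrm{ceq}(T)|=\sum_iv_i(T)$, and by transposition,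
$$G^{\{1,2,\dots\}}_{\lambda/\mu}=G_{\lambda/\mu}(\mathbf x;\alpha;\beta),\qquad G^{\emptyset}_{\lambda/\mu}=G_{\lambda'/\mu'}(\mathbf x;\alpha;\beta).\tag{1}$$

Example. For shape $(2)$ and $S=\{1\}$ in two variables, the five fillings listed in Section 1 have weights $x_1^2$, $x_1x_2$, $\alpha x_2$, $\beta x_1^2x_2$, $\alpha\beta x_1x_2$. In the fourth, $(\{1\},\{1,2\})$, the horizontal equality has value $1\in S$, so it is not recorded; in the fifth, $(\{1,2\},\{2\})$, it has value $2\notin S$, so it is. Hence
$$G^{\{1\}}_{(2)}(x_1,x_2)=x_1^2+x_1x_2+\alpha x_2+\beta x_1^2x_2+\alpha\beta x_1x_2.\tag{2}$$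

**Theorem B.** For $\rho\subseteq\delta_n$, $G^S_{\delta_n/\rho}(\mathbf x)$ does not depend on $S$.

Theorem A is the comparison of $S=\{1,2,\dots\}$ with $S=\emptyset$, by (1) and $\delta_n'=\delta_n$. Theorem B really concerns staircases: for the shape $(2)$, the choices $S=\{1,2,\dots\}$, $\{1\}$, $\emptyset$ give three different results.

**The first attempt: peel off the largest variable.** In one variable we can already switch. So take $m$ variables, remove the entries $m$, switch $x_m$, and continue by induction on $m$. Two things go wrong.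

First, a box may contain both $m$ and smaller integers, so the naive branching rule fails. For one box, $\sum_\nu G_{(1)/\nu}(x_2)\,G_{\nu}(x_1)=x_1+x_2$ misses the term $\beta x_1x_2$. This is a bookkeeping problem, and the next section solves it.

Second, and more seriously, after peeling $m$ off $\delta_n$ the remaining entries fill a shape $\nu/\rho$ where $\nu$ is no longer a staircase, so $x_{m-1}$ cannot be switched inside it. Already for $n=2$ the remaining outer shape can be $(2)$, and there $x_1$ contributes $x_1^2$ counted by columns and $\alpha x_1$ counted by rows. Only the *outermost* variable touches the staircase.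

What would save the attempt is a way to make any chosen variable the outermost one, even when column-counted and row-counted variables are mixed. In matrix terms this will be a commutation statement.

## 5. Transfer matrices

Put $\gamma=1+\alpha\beta$. Fix $N\ge1$ and let $P$ be the finite set of partitions contained in the $N\times N$ square. It is closed under conjugation, and if $\lambda,\mu\in P$ then every $\nu$ with $\mu\subseteq\nu\subseteq\lambda$ lies in $P$. All matrices are indexed by $P$. Let $J$ be the permutation matrix of $\mu\mapsto\mu'$. We use $\alpha^0=1$ throughout.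

**Definition ($U$ and $V$).** For $\mu\subseteq\lambda$ let $d_j=\lambda'_j-\mu'_j$, let $\epsilon_j=1$ if $\mu$ has a corner in column $j$ and $\epsilon_j=0$ otherwise, and put
$$U(x)_{\lambda\mu}=\prod_ju_j,\qquad u_j=\begin{cases}x\,\alpha^{d_j-1}\gamma^{\epsilon_j}&d_j\ge1,\\(1+\beta x)^{\epsilon_j}&d_j=0.\end{cases}$$
If $\mu\not\subseteq\lambda$ put $U(x)_{\lambda\mu}=0$. Let $V(x)=JU(x)J$, that is, $V(x)_{\lambda\mu}=U(x)_{\lambda'\mu'}$: the same formula with rows in place of columns.

Examples. $U(x)_{(2),(1)}=(1+\beta x)\,x$: column 1 is empty in $(2)/(1)$ and has the corner of $(1)$, while column 2 has one new box. $V(x)_{(2),(1)}=x\gamma$: row 1 has one new box and the corner. Also $U(x)_{(2),\emptyset}=x^2$ and $V(x)_{(2),\emptyset}=\alpha x$.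

**Definition ($R$ and $G_{\lambda//\mu}$).** Let $R_{\mu\sigma}=\beta^{|\mu/\sigma|}$ if $\sigma$ is obtained from $\mu$ by deleting a (possibly empty) subset of its corners, and $R_{\mu\sigma}=0$ otherwise. For $\mu\subseteq\lambda$ put
$$G^S_{\lambda//\mu}=\sum_\sigma R_{\mu\sigma}\,G^S_{\lambda/\sigma},\qquad G_{\lambda//\mu}=\sum_\sigma R_{\mu\sigma}\,G_{\lambda/\sigma}.$$

Example. $G_{(2)//(1)}=G_{(2)/(1)}+\beta G_{(2)}$, which in one variable is $x+\beta x^2$. This is $U(x)_{(2),(1)}$.

The double slash cures the first defect of the peeling attempt: a corner of $\mu$, although already occupied, may receive additional larger entries.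

**Lemma 1.** For $\mu\subseteq\lambda$ in $P$,
$$G^S_{\lambda//\mu}(x_1,\dots,x_m)=\big(M_m(x_m)\cdots M_2(x_2)M_1(x_1)\big)_{\lambda\mu},$$
where $M_k=U$ if $k\in S$ and $M_k=V$ if $k\notin S$.

**Step 1: turn the sum over $\sigma$ into a single kind of filling, by using the letter $0$.** The left side is a weighted sum over pairs $(\sigma,T)$, where $\sigma$ is $\mu$ minus some corners and $T$ is an SVRPP of shape $\lambda/\sigma$ with entries in $\{1,\dots,m\}$. Define a filling $\hat T$ of $\lambda$ by $\hat T=\{0\}$ on $\sigma$, $\hat T=\{0\}\cup T$ on $\mu/\sigma$, and $\hat T=T$ on $\lambda/\mu$.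

$\hat T$ satisfies the SVRPP inequalities. Let $B$ be right of or below $A$. If $A\in\sigma$ then $\max\hat T(A)=0$. If $A\in\mu/\sigma$ then $A$ is a corner of $\mu$, so $B\notin\mu$, and the inequality is that of $T$. If $A\in\lambda/\mu$ then $B\in\lambda/\mu$, and again it is that of $T$.

Conversely, let $\hat T$ be a filling of $\lambda$ by nonempty subsets of $\{0,\dots,m\}$ satisfying the inequalities, whose set of boxes containing $0$ is $\mu$. A box of $\mu$ that also contains a positive entry has right and lower neighbors not containing $0$, so it is a corner of $\mu$. Thus $\sigma=\{b:\hat T(b)=\{0\}\}$ is $\mu$ minus some corners, and deleting all zeros gives $T$. So $(\sigma,T)\leftrightarrow\hat T$ is a bijection.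

The weights agree. The positive entries, hence $\mathrm{col}_i$ and $\mathrm{row}_i$ for $i\ge1$, are unchanged. For $v_i,h_i$ with $i\ge1$: a pair with $A\in\sigma$ has $\max\hat T(A)=0$ and is not counted; a pair with $B\in\mu/\sigma$ has $A\in\sigma$, because $A$ is a non-corner of $\mu$, so it is not a pair of boxes of $\lambda/\sigma$ either; a pair with $B\in\sigma$ has $A\in\sigma$; every other pair has the same $\max A$ and $\min B$ in $T$ and $\hat T$. The exponent of $\beta$ is
$$|\mu/\sigma|+|\mathrm{ex}(T)|=\sum_{b\in\lambda}(|\hat T(b)|-1).$$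

**Step 2: encode $\hat T$ by a chain of partitions with marked corners, one step per letter.** Put $\lambda^{(k)}=\{b:\min\hat T(b)\le k\}$. Minima increase weakly along rows and columns, so these are partitions, and
$$\mu=\lambda^{(0)}\subseteq\lambda^{(1)}\subseteq\dots\subseteq\lambda^{(m)}=\lambda.$$
For $1\le k\le m$ let $E_k=\{b:k\in\hat T(b),\ \min\hat T(b)<k\}$. A box of $E_k$ lies in $\lambda^{(k-1)}$, and its right and lower neighbors have minimum at least $k$, so they are not in $\lambda^{(k-1)}$. Hence $E_k$ is a set of corners of $\lambda^{(k-1)}$.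

Conversely, take any such chain and any sets $E_k$ of corners of $\lambda^{(k-1)}$, and put
$$\hat T(b)=\{\min\{k:b\in\lambda^{(k)}\}\}\cup\{k:b\in E_k\}.$$
If $b\in E_k$ then $b\in\lambda^{(k-1)}$, so $k$ exceeds the first element; thus the first element is $\min\hat T(b)$, and the chain and the sets $E_k$ are recovered from $\hat T$. The inequalities hold: let $B$ be right of or below $A$, and let $k=\max\hat T(A)$. If $k=0$ there is nothing to check. If $k=\min\hat T(A)\ge1$, then $A\notin\lambda^{(k-1)}$, so $B\notin\lambda^{(k-1)}$. If $k>\min\hat T(A)$, then $A\in E_k$ is a corner of $\lambda^{(k-1)}$, so again $B\notin\lambda^{(k-1)}$. Either way $\min\hat T(B)\ge k$.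

So $\hat T\leftrightarrow\big((\lambda^{(k)}),(E_k)\big)$ is a bijection, and $\sum_b(|\hat T(b)|-1)=\sum_k|E_k|$. For example, $(\{1,2\},\{2\})$ on $\lambda=(2)$, $\mu=\emptyset$ is the chain $\emptyset\subseteq(1)\subseteq(2)$ with $E_1=\emptyset$, $E_2=\{(1,1)\}$.

**Step 3: compute the weight of one letter.** Fix the chain and $k\in S$. The boxes containing $k$ are those of $\lambda^{(k)}/\lambda^{(k-1)}$ and of $E_k$. In column $j$ these are the $d$ boxes directly below column $j$ of $\lambda^{(k-1)}$ and $\epsilon\in\{0,1\}$ corner, which is the bottom box of column $j$ of $\lambda^{(k-1)}$. So they are $d+\epsilon$ consecutive boxes.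

If $A$ is directly above $B$ and both contain $k$, then $k\le\max A\le\min B\le k$, so the pair counts for $v_k$; conversely a pair counted by $v_k$ has $k$ in both boxes. Hence the column contributes $d+\epsilon-1$ pairs to $v_k$ if $d+\epsilon\ge1$, and its weight is $x_k\alpha^{d+\epsilon-1}\beta^{\epsilon}$ (or $1$ if $d=\epsilon=0$). Now sum over the allowed $\epsilon$:

- no corner of $\lambda^{(k-1)}$ in column $j$: $1$ if $d=0$, and $x_k\alpha^{d-1}$ if $d\ge1$;
- a corner in column $j$: $1+\beta x_k$ if $d=0$, and $x_k\alpha^{d-1}+x_k\alpha^{d}\beta=x_k\alpha^{d-1}\gamma$ if $d\ge1$.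

These are exactly the $u_j$. The choices in different columns are independent, so summing over $E_k$ gives $U(x_k)_{\lambda^{(k)}\lambda^{(k-1)}}$. For $k\notin S$ the same argument with rows and columns interchanged gives $V(x_k)_{\lambda^{(k)}\lambda^{(k-1)}}$. Summing over all chains gives the matrix product. $\square$

## 6. Which transfer matrices commute for free

**Corollary 2.** $U(s)U(t)=U(t)U(s)$ as a polynomial identity in $s,t$. Hence also $V(s)V(t)=V(t)V(s)$.

*Proof.* This turns the known symmetry into commutation. Take $m=2$ and $S=\{1,2,\dots\}$ in Lemma 1: for $\mu\subseteq\lambda$, the $(\lambda,\mu)$ entry of $U(x_2)U(x_1)$ is $\sum_\sigma R_{\mu\sigma}G_{\lambda/\sigma}(x_1,x_2)$, which is symmetric because each $G_{\lambda/\sigma}$ is. If $\mu\not\subseteq\lambda$, both products have entry $0$. Conjugating by $J$ gives the statement for $V$. $\square$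

The mixed case is what we need, and symmetry says nothing about it. Let us look at one entry, $\lambda=(2)$, $\mu=\emptyset$, with intermediate shapes $\nu=\emptyset,(1),(2)$ in this order:
$$(U(s)V(t))_{(2),\emptyset}=s^2+(1+\beta s)s\cdot t+(1+\beta s)\cdot\alpha t,$$
$$(V(t)U(s))_{(2),\emptyset}=\alpha t+\gamma t\cdot s+(1+\beta t)\cdot s^2.$$
Both equal $s^2+\alpha t+\gamma st+\beta s^2t$ (compare (2)). But the three summands on one side are not the three summands on the other, in any order. A term-by-term comparison of $UV$ with $VU$ over intermediate shapes therefore stops already here: the equality appears only after summation.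

The way around this is to avoid comparing $UV$ with $VU$, and instead to express $V$ through $U$. There is a hint that this is possible. Since $1+\beta\alpha=\gamma$, setting $x=\alpha$ gives
$$U(\alpha)_{\lambda\mu}=\alpha^{|\lambda/\mu|}\gamma^{\mathrm{cor}(\mu)}\qquad(\mu\subseteq\lambda),\tag{3}$$
and this is invariant under conjugating both shapes. So $V(\alpha)=U(\alpha)$: the two families share a member, and therefore $V(\alpha)$ commutes with every $U(t)$. For general $y$ we try to find $x=x(y)$ with $V(y)U(x)=U(\alpha)$. The entry $\lambda=(1)$, $\mu=\emptyset$ leaves no choice: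
$$y+(1+\beta y)\,x=\alpha\quad\Longleftrightarrow\quad x=\frac{\alpha-y}{1+\beta y}.$$
The entry $\lambda=(2)$, $\mu=\emptyset$ then works too: using $x(1+\beta y)=\alpha-y$ twice,
$$\alpha y+\gamma xy+(1+\beta y)x^2=\alpha y+\gamma xy+x(\alpha-y)=\alpha y+\alpha x(1+\beta y)=\alpha y+\alpha(\alpha-y)=\alpha^2 .$$

## 7. The identity $V(y)\,U\big(\tfrac{\alpha-y}{1+\beta y}\big)=U(\alpha)$

**Proposition 3.** Put $\varphi(y)=\dfrac{\alpha-y}{1+\beta y}$. Over the field $\mathbb Q(\alpha,\beta,y)$ we have $V(y)\,U(\varphi(y))=U(\alpha)$.

If $\mu\not\subseteq\lambda$, both sides have $(\lambda,\mu)$ entry $0$. Fix $\mu\subseteq\lambda$ from now on.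

**Step 1: choose variables in which the weights become simple.** Write
$$x=\varphi(y),\qquad q=1+\beta y,\qquad z=1-\frac y\alpha,\qquad w=\frac zq.$$
Then
$$\frac x\alpha=w,\qquad 1+\beta x=\frac{q+\alpha\beta-\beta y}{q}=\frac\gamma q,\qquad\frac y\alpha=1-z,\qquad\gamma\,\frac y\alpha=\frac y\alpha+\beta y=q-z.\tag{4}$$

**Step 2: write the $V$-factor row by row.** Let $\mu\subseteq\nu\subseteq\lambda$. Row $i$ of $\nu$ contains a corner of $\nu$ iff $\nu_i>\nu_{i+1}$. Divide the row-$i$ factor of $V(y)_{\lambda\nu}$ by $\alpha^{\lambda_i-\nu_i}$. If $\nu_i<\lambda_i$, we get $\frac y\alpha=1-z$ without a corner and $\gamma\frac y\alpha=q-z$ with one. If $\nu_i=\lambda_i$, we get $1$ or $q$. With $[\cdot]$ denoting the indicator of a statement, all four cases read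
$$\alpha^{-|\lambda/\nu|}\,V(y)_{\lambda\nu}=\prod_{i\ge1}\Big(q^{[\nu_i>\nu_{i+1}]}-z\,[\nu_i<\lambda_i]\Big).\tag{5}$$

**Step 3: write the $U$-factor row by row as well, although it is defined by columns.** Divide the column-$j$ factor of $U(x)_{\nu\mu}$ by $\alpha^{\nu'_j-\mu'_j}$. A nonempty column of $\nu/\mu$ gives $w\gamma^{\epsilon_j}$, and an empty one gives $(\gamma/q)^{\epsilon_j}$. Hence
$$\alpha^{-|\nu/\mu|}\,U(x)_{\nu\mu}=\gamma^{\mathrm{cor}(\mu)}\,w^{c}\,q^{-e},$$
where $c$ is the number of nonempty columns of $\nu/\mu$, and $e$ is the number of corners of $\mu$ in columns $j$ with $\nu'_j=\mu'_j$. Put $\mu_0=\infty$.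

The number $c$: a column $j$ with $\mu_i<j\le\mu_{i-1}$ has height $i-1$ in $\mu$, so it is nonempty in $\nu/\mu$ iff $(i,j)\in\nu$, i.e. $j\le\nu_i$. As $\nu_i\ge\mu_i$, there are $\min(\nu_i,\mu_{i-1})-\mu_i$ such $j$, so $c=\sum_{i\ge1}\big(\min(\nu_i,\mu_{i-1})-\mu_i\big)$.

The number $e$: for $i\ge2$, $\mu$ has a corner in row $i-1$ iff $\mu_{i-1}>\mu_i$. That corner lies in column $\mu_{i-1}$, which is empty in $\nu/\mu$ iff $(i,\mu_{i-1})\notin\nu$, i.e. $\nu_i<\mu_{i-1}$. This last condition already implies $\mu_i\le\nu_i<\mu_{i-1}$, so the corner exists. Hence $e=\#\{i\ge2:\nu_i<\mu_{i-1}\}$.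

Multiplying with (5) and summing over $\nu$, we get $(V(y)U(x))_{\lambda\mu}=\alpha^{|\lambda/\mu|}\gamma^{\mathrm{cor}(\mu)}\,\Sigma$ with
$$\Sigma=\sum_{\mu\subseteq\nu\subseteq\lambda}\ \prod_{i\ge1}\Big(q^{[\nu_i>\nu_{i+1}]}-z[\nu_i<\lambda_i]\Big)\,w^{\min(\nu_i,\mu_{i-1})-\mu_i}\ \prod_{i\ge2}q^{-[\nu_i<\mu_{i-1}]}.\tag{6}$$
By (3), we must show $\Sigma=1$. The point of the rewriting is that in (6) the factor of index $i$ involves only $\nu_i$ and $\nu_{i+1}$, so we can sum over $\nu_1$ first, then $\nu_2$, and so on.

**Step 4: sum from the top row downward.** *Claim.* Fix $i\ge1$ and $\nu_{i+1}$ with $\mu_{i+1}\le\nu_{i+1}\le\lambda_{i+1}$. The sum of the product of all factors of index $\le i$ in (6), over all $\nu_1\ge\dots\ge\nu_i\ (\ge\nu_{i+1})$ with $\mu_k\le\nu_k\le\lambda_k$, equals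
$$f_i(\nu_{i+1})=q^{[\nu_{i+1}<\mu_i]}\,w^{\max(\nu_{i+1}-\mu_i,\,0)}.$$

We use induction on $i$, and first show that the terms depending on $\nu_i$, apart from $q^{[\nu_i>\nu_{i+1}]}-z[\nu_i<\lambda_i]$, combine to $w^{\nu_i-\mu_i}$. For $i=1$ this holds because $\mu_0=\infty$ and there is no factor $q^{-[\cdot]}$. For $i\ge2$ the inner sum over $\nu_1,\dots,\nu_{i-1}$ is $f_{i-1}(\nu_i)$ by induction, and
$$f_{i-1}(\nu_i)\,w^{\min(\nu_i,\mu_{i-1})-\mu_i}\,q^{-[\nu_i<\mu_{i-1}]}=w^{\max(\nu_i-\mu_{i-1},0)+\min(\nu_i,\mu_{i-1})-\mu_i}=w^{\nu_i-\mu_i}.$$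
The powers of $q$ cancel, and $\max(a-b,0)+\min(a,b)=a$. Therefore
$$f_i(\nu_{i+1})=\sum_{\nu_i=\max(\mu_i,\nu_{i+1})}^{\lambda_i}\Big(q^{[\nu_i>\nu_{i+1}]}-z[\nu_i<\lambda_i]\Big)w^{\nu_i-\mu_i}.$$

Since $z=qw$, we have $(q-z)w^k=q(w^k-w^{k+1})$, so the following sum telescopes for $\mu_i\le a\le\lambda_i$:
$$\sum_{\nu_i=a}^{\lambda_i}\big(q-z[\nu_i<\lambda_i]\big)w^{\nu_i-\mu_i}=q\big(w^{a-\mu_i}-w^{\lambda_i-\mu_i}\big)+q\,w^{\lambda_i-\mu_i}=q\,w^{a-\mu_i}.\tag{7}$$
Note that $\nu_{i+1}\le\lambda_{i+1}\le\lambda_i$. There are three cases.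

- If $\nu_{i+1}<\mu_i$, then all $\nu_i\ge\mu_i>\nu_{i+1}$, and (7) with $a=\mu_i$ gives $f_i=q$.
- If $\mu_i\le\nu_{i+1}<\lambda_i$, the term $\nu_i=\nu_{i+1}$ is $(1-z)w^{\nu_{i+1}-\mu_i}$. The other terms have $\nu_i>\nu_{i+1}$, so by (7) with $a=\nu_{i+1}+1$ they sum to $q\,w^{\nu_{i+1}+1-\mu_i}=z\,w^{\nu_{i+1}-\mu_i}$. The total is $w^{\nu_{i+1}-\mu_i}$.
- If $\mu_i\le\nu_{i+1}=\lambda_i$, the only term is $\nu_i=\lambda_i$, with both indicators $0$: it is $w^{\nu_{i+1}-\mu_i}$.

In all cases this is the claimed value.

**Step 5: reach the bottom of the shape.** Take $\ell\ge1$ with $\lambda_\ell=0$. For $i>\ell$ we have $\nu_i=\nu_{i+1}=\lambda_i=\mu_i=\mu_{i-1}=0$, so the factors of index $i$ equal $1$. Also $\mu_\ell=\nu_{\ell+1}=0$. Hence $\Sigma=f_\ell(0)=q^{0}w^{0}=1$. $\square$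

**Corollary 4.** $U(t)V(y)=V(y)U(t)$ as a polynomial identity in $t,y$.

*Proof.* We solve Proposition 3 for $V(y)$. Work over $\mathbb Q(\alpha,\beta,y,t)$. The matrix $U(\varphi(y))$ is triangular for inclusion, with diagonal entries $(1+\beta\varphi(y))^{\mathrm{cor}(\mu)}=(\gamma/(1+\beta y))^{\mathrm{cor}(\mu)}\ne0$, so it is invertible and
$$V(y)=U(\alpha)\,U(\varphi(y))^{-1}.$$
By Corollary 2, substituting into the polynomial identity, $U(t)$ commutes with $U(\alpha)$ and with $U(\varphi(y))$, hence with $V(y)$. The entries of both sides are polynomials in $t,y$ over $\mathbb Z[\alpha,\beta]$, so this is a polynomial identity. $\square$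

## 8. The $\delta_n$-row of $U$ equals that of $V$

The next lemma is the one-variable computation of Section 3, now with corners included.

**Lemma 5.** For $\delta_n\in P$, $U(x)_{\delta_n\mu}=V(x)_{\delta_n\mu}$ for every $\mu\in P$.

*Proof.* Both sides vanish unless $\mu\subseteq\delta_n$. Let $\mu\subseteq\delta_n$, and let $c$ be the number of antidiagonal boxes $(n+1-j,j)$, $1\le j\le n$, not in $\mu$. Column $j\le n$ of $\delta_n/\mu$ is nonempty iff its bottom box $(n+1-j,j)$ is not in $\mu$, so exactly $c$ columns are nonempty. If column $j\le n$ is empty in $\delta_n/\mu$, then $(n+1-j,j)\in\mu$; this box is a corner of $\delta_n\supseteq\mu$, hence a corner of $\mu$. A column contains at most one corner, and columns $j>n$ contain none, so exactly $n-c$ corners of $\mu$ lie in empty columns, and the other $\mathrm{cor}(\mu)-(n-c)$ lie in nonempty ones. Therefore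
$$U(x)_{\delta_n\mu}=x^{c}\,\alpha^{|\delta_n/\mu|-c}\,\gamma^{\mathrm{cor}(\mu)-(n-c)}\,(1+\beta x)^{n-c}.$$
Replacing $\mu$ by $\mu'$ changes none of $c$, $|\delta_n/\mu|$, $\mathrm{cor}(\mu)$, since the antidiagonal and $\delta_n$ are preserved by transposition. So $V(x)_{\delta_n\mu}=U(x)_{\delta_n'\mu'}=U(x)_{\delta_n\mu'}=U(x)_{\delta_n\mu}$. $\square$

**Proof of Theorem B.** *Reduction to finitely many variables.* Every monomial involves finitely many variables, so it suffices to work with $x_1,\dots,x_m$ for every $m$.

*Switching.* Take $N\ge n$, and let $e$ be the row vector that is the indicator of $\delta_n$. By Lemma 5, $eU(x)=eV(x)$. By Corollaries 2 and 4, all the matrices $U(x_i),V(x_j)$ commute with each other. In a product $e\,M_m(x_m)\cdots M_1(x_1)$ with each $M_k\in\{U,V\}$, we can move any chosen factor next to $e$, switch it between $U$ and $V$, and move it back. So the product does not depend on the choices. By Lemma 1, $G^S_{\delta_n//\mu}(x_1,\dots,x_m)$ is independent of $S$ for every $\mu\subseteq\delta_n$.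

*From the double slash back to the single slash.* We have $G^S_{\delta_n//\mu}=\sum_{\sigma\subseteq\mu}R_{\mu\sigma}G^S_{\delta_n/\sigma}$. The matrix $R$, restricted to partitions contained in $\delta_n$, is triangular for inclusion with $R_{\mu\mu}=1$, and it does not depend on $S$. Inverting it expresses each $G^S_{\delta_n/\rho}$ through the $G^S_{\delta_n//\mu}$ with coefficients independent of $S$. So $G^S_{\delta_n/\rho}$ is independent of $S$ for all $\rho\subseteq\delta_n$. $\square$

**Proof of Theorem A.** By (1) and Theorem B,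
$$G_{\delta_n/\rho}(\mathbf x;\alpha;\beta)=G^{\{1,2,\dots\}}_{\delta_n/\rho}=G^{\emptyset}_{\delta_n/\rho}=G_{\delta_n'/\rho'}(\mathbf x;\alpha;\beta)=G_{\delta_n/\rho'}(\mathbf x;\alpha;\beta).\qquad\square$$

## 9. Duality for arbitrary shapes

Proposition 3 and Corollary 4 never used staircases. Read through Lemma 1, they say the following.

**Theorem C.** For all $\mu\subseteq\lambda$, in one variable,
$$\sum_{\mu\subseteq\nu\subseteq\lambda}G_{\lambda'//\nu'}(y)\;G_{\nu//\mu}\!\Big(\frac{\alpha-y}{1+\beta y}\Big)=\alpha^{|\lambda/\mu|}(1+\alpha\beta)^{\mathrm{cor}(\mu)}.$$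
Moreover the transfer matrices $U(x),V(y)$ commute.

*Proof.* Choose $N$ so large that $\lambda\in P$. By Lemma 1 with $m=1$ and $S=\{1,2,\dots\}$, $G_{\nu//\mu}(x)=U(x)_{\nu\mu}$, and $G_{\lambda'//\nu'}(y)=U(y)_{\lambda'\nu'}=V(y)_{\lambda\nu}$. So the left side is the $(\lambda,\mu)$ entry of $V(y)U(\varphi(y))$. By Proposition 3 this is $U(\alpha)_{\lambda\mu}$, which is the right side by (3). Commutation is Corollary 4; $N$ is arbitrary, so all shapes are covered. $\square$

For $\lambda=(1)$, $\mu=\emptyset$ the formula is the equation $y+(1+\beta y)x=\alpha$ from which we read off $\varphi$.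

## 10. Only staircases

We prove Theorem D. Let $\alpha,\beta$ lie in a nonzero commutative ring, and let $\lambda$ be nonempty with $G_{\lambda/\rho}=G_{\lambda/\rho'}$ for all $\rho\subseteq\lambda$.

**Step 1: $\lambda$ is self-conjugate.** Take $\rho=\lambda$. Then $G_{\lambda/\lambda}=1\ne0$, so $G_{\lambda/\lambda'}\ne0$, which forces $\lambda'\subseteq\lambda$. The sizes agree, so $\lambda'=\lambda$.

**Step 2: consecutive parts differ by at most one.** This is the square example of Section 3 placed at the end of a row. Suppose $\lambda_i-\lambda_{i+1}\ge2$ for some $i$, and let $\rho$ be $\lambda$ with the last two boxes of row $i$ removed; this is a partition. Then $\lambda/\rho$ consists of two horizontally adjacent boxes, and $\lambda/\rho'=\lambda'/\rho'$ of two vertically adjacent boxes. In the single variable $x_1$ (the others set to $0$) the only filling puts $\{1\}$ in each box, so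
$$G_{\lambda/\rho}(x_1)=x_1^2,\qquad G_{\lambda/\rho'}(x_1)=\alpha x_1.$$
The coefficients of $x_1^2$ are $1$ and $0$, which differ in any nonzero ring, a contradiction. So $\lambda_i-\lambda_{i+1}\le1$ for all $i$.

**Step 3: conclude that $\lambda$ is a staircase.** By Step 2, the parts descend from $\lambda_1$ to $0$ in steps of at most one, so every integer $1,\dots,\lambda_1$ occurs as a part. Since $\lambda=\lambda'$, also $\lambda'_j-\lambda'_{j+1}\le1$ for all $j$; this difference is the number of parts of $\lambda$ equal to $j$, so each of $1,\dots,\lambda_1$ occurs exactly once. Hence $\lambda=\delta_n$ with $n=\lambda_1$.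

**Step 4: staircases do have the property for every choice of parameters.** Theorem A is an identity with coefficients in $\mathbb Z[\alpha,\beta]$, so it remains true after substituting any elements of any commutative ring for $\alpha$ and $\beta$. When $\rho\subseteq\delta_n$, also $\rho'\subseteq\delta_n$, so the convention $G_{\lambda/\kappa}=0$ never intervenes. $\square$
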